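\title{Counting cells in finitely generated diagram groups}

\begin{abstract}
An element of a diagram group has a natural size, the number of cells of its reduced diagram. We prove that in every finitely generated diagram group, over a finite or infinite semigroup presentation, this size is bi-Lipschitz equivalent to the word length. The proof shows that a diagram group is finitely generated exactly when finitely many relations, in finitely many classes of left and right contexts, occur in its reduced diagrams, and then reads a diagram with $n$ cells from the left with a marker that travels a distance $O(n)$.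
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$ be a semigroup presentation in which $\Sigma$ and $\mathcal R$ are finite or countably infinite and both sides of every relation are nonempty, and let $w$ be a nonempty word over $\Sigma$. Suppose we rewrite $w$ by applying relations one at a time and eventually return to $w$. Such a rewriting is recorded by a plane picture with one cell for each application of a relation, a \emph{$(w,w)$-diagram}. Diagrams are multiplied by stacking, and modulo cancellation of adjacent mirror-image cells they form the \emph{diagram group} $G=D(\mathcal P,w)$. Section~\ref{sec:diagrams} gives the precise definitions.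

For $g\in G$ let $|g|_d$ be the least number of cells in a diagram representing $g$. The \emph{diagram metric} on $G$ is the left invariant metric $\mathrm{dist}_d(g_1,g_2)=|g_1^{-1}g_2|_d$. It depends on the pair $(\mathcal P,w)$ and not only on the abstract group. If $G$ is generated by a finite set $X$, there is also the word metric, given by the word length $|g|_X$; two finite generating sets give bi-Lipschitz equivalent word metrics. A finitely generated diagram group $D(\mathcal P,w)$ has \emph{property B} if the diagram metric coming from $(\mathcal P,w)$ is bi-Lipschitz equivalent to the word metric. The number of cells can be read off a picture, so in a group with property B the word length can be estimated, up to a constant factor, without finding a shortest word. The following question comes from the paper \cite{AGS} of Arzhantseva, Guba and Sapir.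

\begin{quote}
Does every finitely generated diagram group $D(\mathcal P,w)$, with $\mathcal P$ possibly infinite, have property B?
\end{quote}

One inequality is immediate: stacking the diagrams of the generators gives $|g|_d\le D|g|_X$ with $D=\max_{x\in X}|x|_d$. The question is whether a diagram with few cells can represent an element that needs a long word. It is known that the word length is at most $f(|g|_d)$ for some recursive function $f$, that R.~Thompson's group $F=D(\langle x\mid x=x^2\rangle,x)$ has property B, and that so does a finitely presented diagram group $U$, arising from the presentation $\langle x,a\mid x^2=x^3,\ ax=a\rangle$, which contains every countable diagram group as a subgroup. To pass from $U$ to a subgroup one would have to control both metrics under the embedding; we argue directly and use none of these facts. The answer is yes.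

\begin{theorem}\label{thm:main}
If $G=D(\mathcal P,w)$ is generated by a finite set $X$, there is $C>0$ such that
\[
\tfrac1C\,|g|_d\le |g|_X\le C\,|g|_d\qquad\text{for all }g\in G .
\]
Hence every finitely generated diagram group has property B.
\end{theorem}

In particular, the function $f$ can always be taken linear. Recall that a map $\iota$ between metric spaces is a \emph{quasi-isometric embedding} if $\frac1K d(y,z)-K\le d(\iota y,\iota z)\le K\,d(y,z)+K$ for some $K\ge1$ and all $y,z$. A \emph{subpresentation} of $\mathcal P$ is a presentation $\mathcal P'=\langle\Sigma'\mid\mathcal R'\rangle$ with $\Sigma'\subseteq\Sigma$ and $\mathcal R'\subseteq\mathcal R$.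

\begin{corollary}\label{cor:sub}
If $\mathcal P'$ is a subpresentation of $\mathcal P$ and both $D(\mathcal P',w)$ and $D(\mathcal P,w)$ are finitely generated, then the natural embedding $D(\mathcal P',w)\to D(\mathcal P,w)$ is a quasi-isometric embedding. For a given finitely generated group $G$, the diagram metrics coming from all pairs $(\mathcal P,w)$ with $D(\mathcal P,w)\cong G$ are bi-Lipschitz equivalent to each other.
\end{corollary}

The proof has three ingredients. Section~\ref{sec:types} attaches to each cell a \emph{type}, which records its relation and the classes modulo $\mathcal P$ of the words to its left and right, and shows that finite generation of $G$ confines the types in reduced diagrams to a finite set. That section also states a converse (Theorem~\ref{thm:criterion}) and a quantitative form for arbitrary $G$ (Theorem~\ref{thm:quant}). Section~\ref{sec:cut} places a marker in the current word and shows that applying a relation at the marker, or moving the marker by one letter, contributes an element of a fixed finite subset of $G$. Section~\ref{sec:left} orders the cells so that the marker travels a linear distance. Section~\ref{sec:F} carries out the method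 by hand for $F$, and Section~\ref{sec:proofs} deduces the theorems.

\section{Derivations and diagrams}\label{sec:diagrams}

\subsection*{Moves and homotopy}
Let $\Sigma^*$ be the set of all words over $\Sigma$, including the empty word $\emptyset$, and let $|u|$ be the length of $u$. A \emph{move} is a triple $e=(p,\,s\to t,\,q)$, where $p,q\in\Sigma^*$ and $s\to t$ is a relation $\rho\in\mathcal R$ read in one of its two directions; the symbol $s\to t$ remembers $\rho$ and the direction. The move goes from $psq$ to $ptq$, and its inverse is $e^{-1}=(p,\,t\to s,\,q)$, with the same relation read in the other direction. A \emph{derivation} $E\colon u\to v$ of length $n\ge0$ is a sequence $e_1\cdots e_n$ of moves leading from $u$ to $v$, each starting where the previous one ends; for $n=0$ it is the \emph{trivial} derivation at $u=v$. We write $E\cdot E'$ for $E$ followed by $E'$, $E^{-1}=e_n^{-1}\cdots e_1^{-1}$, and $pEq\colon puq\to pvq$ for the derivation obtained by adding $p$ on the left and $q$ on the right of every word.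

Put $u\equiv v$ if there is a derivation $u\to v$. For nonempty words this is equality in the semigroup presented by $\mathcal P$, and since relations have nonempty sides, $\emptyset$ is equivalent only to itself. The classes $[u]$ form a monoid under $[u][v]=[uv]$. For a class $\lambda$ and a word $a$ we abbreviate $\lambda[a]$ to $\lambda a$ and $[a]\lambda$ to $a\lambda$.

Two moves acting on disjoint factors $s$ and $s'$ of a word $psqs'q'$ can be applied in either order. Passing from one order to the other is a \emph{swap}:
\begin{equation}\label{eq:swap}
(p,\,s\to t,\,qs'q')\,(ptq,\,s'\to t',\,q')\ \longleftrightarrow\ (psq,\,s'\to t',\,q')\,(p,\,s\to t,\,qt'q').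
\end{equation}
\emph{Homotopy} $\sim$ is the equivalence relation on derivations generated by swaps of consecutive moves and by insertion or deletion of $ee^{-1}$. It respects composition, $E\cdot E^{-1}$ is homotopic to a trivial derivation, and $E\sim E'$ implies $pEq\sim pE'q$, because adding $p$ and $q$ turns a swap into a swap and $ee^{-1}$ into a pair of the same form. Topologically, this is homotopy of edge paths in the \emph{Squier complex}, whose vertices are words, whose edges are the pairs $\{e,e^{-1}\}$, and which has a square for each instance of \eqref{eq:swap}.

\begin{lemma}[Interchange law]\label{lem:inter}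
For derivations $E\colon u\to u'$ and $F\colon v\to v'$, the derivation $(Ev)\cdot(u'F)$ is carried to $(uF)\cdot(Ev')$ by swaps.
\end{lemma}

\begin{proof}
If $E=(p,s\to t,q)$ and $F=(p',s'\to t',q')$ are single moves, this is \eqref{eq:swap} with $qp'$ in place of $q$. If $F$ is a single move and $E=e_1\cdots e_k$, apply this case $k$ times, passing $F$ across $e_k,\dots,e_1$ in turn. For general $F$, do this for each move of $F$, starting with the first. If $E$ or $F$ is trivial, the two derivations coincide.
\end{proof}

\subsection*{Diagrams}
The diagram $\Delta$ of a derivation $e_1\cdots e_n\colon u_0\to u_n$, with $e_k=(p_k,s_k\to t_k,q_k)\colon u_{k-1}\to u_k$, is a labeled plane graph built from the top down. Start with a horizontal segment $b_0$ subdivided into $|u_0|$ edges labeled from left to right by the letters of $u_0$. Suppose the path $b_{k-1}$, labeled $u_{k-1}$, is the current lower boundary. Join the endpoints of its subpath that carries the factor $s_k$ by a new path of $|t_k|$ edges, labeled $t_k$ and drawn below. The enclosed region is the \emph{cell} $\pi_k$; it remembers the directed relation $s_k\to t_k$, its \emph{top path} $\mathrm{top}(\pi_k)$ is the old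 subpath and its \emph{bottom path} $\mathrm{bot}(\pi_k)$ is the new one. Let $b_k$ be $b_{k-1}$ with $\mathrm{top}(\pi_k)$ replaced by $\mathrm{bot}(\pi_k)$. The result, up to isotopy of the plane, is a \emph{$(u_0,u_n)$-diagram} with top path $b_0$ and bottom path $b_n$; Figure~\ref{fig:alpha} shows one. A new path consists of new edges, so each edge of $\Delta$ lies on $b_k$ for $k$ in an interval: it appears at step $0$ or as part of some $\mathrm{bot}(\pi_i)$, and it leaves at step $j$ exactly when it belongs to $\mathrm{top}(\pi_j)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]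
\draw (0,0)--(3,0);
\draw (1,0) .. controls (1.3,0.7) and (2.7,0.7) .. (3,0);
\draw (0,0) .. controls (0.3,1.5) and (2.7,1.5) .. (3,0);
\draw (0,0) .. controls (0.3,-0.7) and (1.7,-0.7) .. (2,0);
\draw (0,0) .. controls (0.3,-1.5) and (2.7,-1.5) .. (3,0);
\fill (0,0) circle (1.3pt) (1,0) circle (1.3pt) (2,0) circle (1.3pt) (3,0) circle (1.3pt);
\node at (1.1,0.7) {$\pi_1$};
\node at (2,0.25) {$\pi_2$};
\node at (1,-0.25) {$\pi_3$};
\node at (1.9,-0.7) {$\pi_4$};
\end{tikzpicture}
\caption{A reduced $(x,x)$-diagram over $\langle x\mid x=x^2\rangle$. Every edge is labeled $x$ and read from left to right. From top to bottom: $\pi_1$ expands $x$ to $x^2$, $\pi_2$ expands the second letter, $\pi_3$ contracts the first two letters of $x^3$, and $\pi_4$ contracts $x^2$ to $x$.}\label{fig:alpha}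
\end{figure}

A \emph{dipole} is a pair of cells $\pi,\pi'$ with $\mathrm{bot}(\pi)=\mathrm{top}(\pi')$ that carry the same relation in opposite directions. It is \emph{canceled} by removing both cells and gluing $\mathrm{top}(\pi)$ to $\mathrm{bot}(\pi')$, which have the same label. A diagram without dipoles is \emph{reduced}, and two diagrams are \emph{equivalent} if they are connected by cancellations and insertions of dipoles. The group $D(\mathcal P,w)$ consists of the equivalence classes of $(w,w)$-diagrams, multiplied by gluing the bottom path of the first diagram to the top path of the second. We use two standard facts, due to Kilibarda \cite{Kilibarda} and Guba and Sapir \cite{GS}.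

\begin{itemize}
\item[(F1)] Sending a derivation to its diagram identifies the group of homotopy classes of derivations $w\to w$, that is, the fundamental group of the Squier complex at $w$, with $G=D(\mathcal P,w)$. A swap does not change the diagram; it only exchanges the order in which two cells are attached.
\item[(F2)] Every diagram is equivalent to a unique reduced diagram. It is obtained by canceling dipoles in any order, and it has the least number of cells in its class.
\end{itemize}

Thus $|g|_d$ is both the number of cells of the reduced diagram of $g$ and the least length of a derivation representing $g$. The second description gives $|gh|_d\le|g|_d+|h|_d$, $|g^{-1}|_d=|g|_d$, and $|g|_d\ge1$ for $g\ne1$.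

\subsection*{What to expect}
There is an obvious way to turn a derivation into a word. Choose a \emph{base derivation} $\gamma_u\colon u\to w$ for each $u\equiv w$, with $\gamma_w$ trivial. Then every $e_1\cdots e_n\colon w\to w$ through words $u_0,\dots,u_n$ satisfies
\begin{equation}\label{eq:naive}
e_1\cdots e_n\ \sim\ \prod_{i=1}^n\bigl(\gamma_{u_{i-1}}^{-1}\cdot e_i\cdot\gamma_{u_i}\bigr),
\end{equation}
and each factor is an element of $G$ determined by the move $e_i$. If the factors range over a finite set $Y$, then $|g|_Y\le|g|_d$ and property B follows. This happens when the component of $w$ in the Squier complex is finite. It also happens in the following infinite case.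

\begin{example}\label{ex:graph}
Suppose $w$ and all sides of relations are single letters. The component of $w$ is then a graph with letters as vertices and relations as edges, and $G$ is its fundamental group. Let the $\gamma_u$ run in a spanning tree. The factors in \eqref{eq:naive} are trivial for edges of the tree, and the other edges give a free basis $X$ of $G$ and its inverses. If $G$ is finitely generated, $X$ is finite, and $|g|_X\le|g|_d$.
\end{example}

These cases suggest a positive answer, but the general situation leaves room for doubt. The diagram metric is the metric induced on an orbit of $G$ in the $1$-skeleton of the universal cover of the component of $w$, and the quotient is infinite already for $F$, where the vertices are $x,x^2,x^3,\dots$. Without cocompactness an orbit can be badly distorted: for the translation $z\mapsto z+1$ of the hyperbolic upper half-plane, the path from $i$ up to $ni$, across to $n+ni$ and down to $n+i$ has length $2\log n+1$. A short derivation might likewise take a shortcut through long words. Section~\ref{sec:F} shows that for $F$ the factors in \eqref{eq:naive}, for a natural choice of base derivations, have unbounded word length,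 so a finer argument is needed.

\section{Types}\label{sec:types}

A move consists of a relation and two context words, and even a finite presentation allows infinitely many contexts. We therefore remember the contexts only modulo $\mathcal P$.

\begin{definition}
The \emph{type} of a move $(p,s\to t,q)$ with relation $\rho$ is the triple $([p],\rho,[q])$.
\end{definition}

A move and its inverse have the same type. Swaps preserve types: in \eqref{eq:swap}, the two moves with $s\to t$ have the same type because $[qs'q']=[qt'q']$, and the two moves with $s'\to t'$ have the same type because $[ptq]=[psq]$. To transfer types to cells, and to follow them through cancellation of dipoles, we need to apply a cell as early as its top path is available.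

\begin{lemma}\label{lem:slide}
Let $e_1\cdots e_n$ be a derivation with cells $\pi_k$ and paths $b_k$ as above. Let $0\le i<j\le n$, and suppose that $\mathrm{top}(\pi_j)$ is a subpath of $b_i$. Then swaps among the moves in positions $i+1,\dots,j$ lead to a derivation in which $\pi_j$ is attached at step $i+1$.
\end{lemma}

\begin{proof}
We use induction on $j-i$; for $j=i+1$ there is nothing to do. Let $j>i+1$. The edges of $\mathrm{top}(\pi_j)$ leave only at step $j$, so for $i<k<j$ the path $\mathrm{top}(\pi_k)$ shares no edge with $\mathrm{top}(\pi_j)$. If $\mathrm{top}(\pi_j)$ is a subpath of $b_{k-1}$, then the nonempty subpath $\mathrm{top}(\pi_k)$ lies entirely to its left or entirely to its right, so $\mathrm{top}(\pi_j)$ is still a subpath of $b_k$. Starting from $b_i$, we find that $\mathrm{top}(\pi_{j-1})$ and $\mathrm{top}(\pi_j)$ are edge-disjoint subpaths of $b_{j-2}$. Hence $e_{j-1}e_j$ is the left side of \eqref{eq:swap} if $\mathrm{top}(\pi_{j-1})$ is on the left, and the right side otherwise. After the swap the diagram and $b_i$ are the same and $\pi_j$ is attached at step $j-1$.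
\end{proof}

\begin{lemma}\label{lem:celltype}
Two derivations with the same diagram are connected by swaps. Hence the \emph{type of a cell}, defined as the type of the move that attaches it, depends only on the diagram.
\end{lemma}

\begin{proof}
Let $E$ and $E'=e_1'\cdots e_n'$ have diagram $\Delta$; we use induction on $n$, the case $n=0$ being trivial. Let $\pi$ be the cell attached by $e_1'$. Its top path is a subpath of the top path of $\Delta$, so by Lemma~\ref{lem:slide} with $i=0$ we may assume that $E$ attaches $\pi$ first, that is, $E=e_1'\cdot E_1$. The diagrams of $E_1$ and of $e_2'\cdots e_n'$ are both obtained from $\Delta$ by removing $\pi$ together with the edges and inner vertices of its top path, and induction applies. A swap keeps the type of the move attaching each cell.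
\end{proof}

The next lemma is the reason types are useful: reduction never creates a new one.

\begin{lemma}\label{lem:reduce}
Let $g\in G$ be represented by a derivation with all types in a set $T$. Then $g$ is represented by a derivation of length $|g|_d$ with all types in $T$, whose diagram is the reduced diagram of $g$.
\end{lemma}

\begin{proof}
Let $e_1\cdots e_n$ be the given derivation and suppose $\pi_i,\pi_j$ is a dipole in its diagram, with $\mathrm{bot}(\pi_i)=\mathrm{top}(\pi_j)$. The edges of this path appear at step $i$ and leave at step $j$, so $i<j$, and the path is a subpath of $b_i$. By Lemma~\ref{lem:slide}, swaps bring the move attaching $\pi_j$ to position $i+1$ and leave $e_i=(p_i,s_i\to t_i,q_i)$ unchanged. There it applies the relation of $e_i$ in the opposite direction to the factor $t_i$ of $p_it_iq_i$, so it is $e_i^{-1}$. Deleting $e_ie_i^{-1}$ gives a homotopic derivation of length $n-2$ with types in $T$. The process ends with a derivation representing $g$ whose diagram is reduced, and (F2) finishes the proof.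
\end{proof}

We can now state the two remaining results. For a finite set $Y\subset G$, an inequality $|g|_Y\le N$ means that $g$ is a product of at most $N$ elements of $Y\cup Y^{-1}$.

\begin{theorem}\label{thm:criterion}
The group $G=D(\mathcal P,w)$ is finitely generated if and only if only finitely many types occur in reduced $(w,w)$-diagrams.
\end{theorem}

\begin{theorem}\label{thm:quant}
Let $G=D(\mathcal P,w)$ be arbitrary.
\begin{itemize}
\item[(a)] Let $T$ be a finite set of types and $\ell\ge1$ an upper bound for the lengths of the sides of the relations occurring in $T$. There is a finite set $Y\subset G$ such that every $g\in G$ represented by a derivation $w\to w$ of length $n\ge1$ with all types in $T$ satisfies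
\[
|g|_Y\le(2\ell-1)\,n+2|w| .
\]
\item[(b)] For each finitely generated $H\le G$ there is a finitely generated $H'$ with $H\le H'\le G$ such that on $H$ the diagram metric is bi-Lipschitz equivalent to the metric induced from the word metric of $H'$.
\end{itemize}
\end{theorem}

Finitely many relations are not enough in Theorem~\ref{thm:criterion} or in part (a) of Theorem~\ref{thm:quant}; the contexts matter.

\begin{example}\label{ex:infinite}
Let $\mathcal P=\langle x,a,a',a''\mid x=ax,\ a=a',\ a'=a'',\ a''=a\rangle$ and $w=x$. For $k\ge0$ consider
\[
x\to ax\to\cdots\to a^{k+1}x\to a^ka'x\to a^ka''x\to a^{k+1}x\to\cdots\to ax\to x .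
\]
Its diagram is reduced. The three middle cells are the only ones with their relations. The bottom path of a cell $x\to ax$ is not the top path of a cell $ax\to x$: its edge $x$ is consumed by the next cell $x\to ax$ or, for the last such cell, its edge $a$ is consumed by the cell $a\to a'$. No cell $x\to ax$ comes after a cell $ax\to x$. The type $([a^k],\,a=a',\,[x])$ occurs, and the classes $[a^k]$ are distinct because moves on words without $x$ preserve length and do not create $x$. By Theorem~\ref{thm:criterion}, $D(\mathcal P,x)$ is not finitely generated.
\end{example}

\section{The method for Thompson's group}\label{sec:F}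

Let $\mathcal P=\langle x\mid x=x^2\rangle$ and $w=x$. There are two classes, $[\emptyset]$ and $[x]$, and hence four types. Let $c=(\emptyset,x^2\to x,\emptyset)$; every move is $x^ic^{\pm1}x^j$. Define $A_k,B_k\colon x^k\to x$ for $k\ge1$ by letting $A_1,B_1$ be trivial and
\[
A_{k+1}=(A_kx)\cdot c,\qquad B_{k+1}=(xB_k)\cdot c .
\]
So $A_k$ contracts $x^k$ from the left end and $B_k$ from the right end, each in $k-1$ moves. Put
\[
\alpha=c^{-1}\cdot(xc^{-1})\cdot(cx)\cdot c,\qquad \beta=c^{-1}\cdot(x\alpha)\cdot c ;
\]
the diagram of $\alpha$ is the one in Figure~\ref{fig:alpha}, and $|\alpha|_d\le4$, $|\beta|_d\le6$.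

The idea is to let the base derivation depend not only on the word but also on a marker placed in it. For the word $x^{i+j}$ with the marker after the $i$-th letter, contract each side separately and then join them:
\[
\Phi(i|j)=(A_ix^j)\cdot(xB_j)\cdot c\quad(i,j\ge1),\qquad \Phi(0|j)=B_j,\qquad\Phi(i|0)=A_i .
\]

\emph{Moving the marker.} For $i,j\ge1$, the definitions and Lemma~\ref{lem:inter} give
\begin{align*}
\Phi(i|j+1)&=(A_ix^{j+1})\cdot(x^2B_j)\cdot(xc)\cdot c,\\
\Phi(i+1|j)&=(A_ix^{j+1})\cdot(cx^j)\cdot(xB_j)\cdot c\ \sim\ (A_ix^{j+1})\cdot(x^2B_j)\cdot(cx)\cdot c .
\end{align*}
The long initial parts agree, so $\Phi(i|j+1)^{-1}\cdot\Phi(i+1|j)\sim\alpha$ whatever $i,j\ge1$ are. At the ends the step is free: $\Phi(0|j+1)=(xB_j)\cdot c=\Phi(1|j)$ and $\Phi(i|1)=(A_ix)\cdot c=\Phi(i+1|0)$ for $i,j\ge1$, and $\Phi(0|1)=\Phi(1|0)$ is trivial.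

\emph{A move at the marker.} Let $e=x^ic^{-1}x^j$ and $y_{i,j}=\Phi(i|j+1)^{-1}\cdot e\cdot\Phi(i|j+2)$. Then $y_{0,0}=c^{-1}\cdot c$ is null-homotopic. For $j\ge1$ we have $B_{j+2}=(x^2B_j)\cdot(xc)\cdot c$ and $(c^{-1}x^j)\cdot(x^2B_j)\sim(xB_j)\cdot(c^{-1}x)$, while $B_{j+1}=(xB_j)\cdot c$; hence $y_{0,j}\sim c^{-1}\cdot(c^{-1}x)\cdot(xc)\cdot c=\alpha^{-1}$. For $i\ge1$ we have $e\cdot(A_ix^{j+2})\sim(A_ix^{j+1})\cdot(xc^{-1}x^j)$, so $y_{i,j}\sim c^{-1}\cdot(xy_{0,j})\cdot c$, which is null-homotopic for $j=0$ and equal to $\beta^{-1}$ in $G$ for $j\ge1$. The inverse move $e^{-1}$ contributes $y_{i,j}^{-1}$.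

Now take a derivation $x\to x$ of length $n$, carry the marker to the left end of each factor before it is rewritten, and bring it back to position $0$ at the end. Inserting $\Phi\cdot\Phi^{-1}$ at every stage writes the element as a word in $\alpha^{\pm1},\beta^{\pm1}$ of length at most $n$ plus the distance traveled by the marker. In particular $F=\langle\alpha,\beta\rangle$.

Formula \eqref{eq:naive} with $\gamma_{x^m}=B_m=\Phi(0|m)$ amounts to returning the marker to $0$ after every move. For $i,j\ge1$ the factor belonging to $x^ic^{-1}x^j$ is then $\alpha^{i-1}\beta^{-1}\alpha^{-(i-1)}$: the first of the $i$ steps to the right is free and the others cost $\alpha$. For $j=1$ this factor is $B_{i+2}^{-1}\cdot(x^ic^{-1}x)\cdot B_{i+3}$, of length $2i+4$. Its diagram is reduced. All expansions precede all contractions, so a dipole would consist of an expanding cell and a contracting cell sharing two edges of the longest word $x^{i+3}$; the only expanding cell with both bottom edges there occupies edges $i+1,i+2$, and the only contracting cell with both top edges there occupies edges $i+2,i+3$. So the factor has word length at least $(2i+4)/6$, and since $i$ can be of the order of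 $n$, adding up the lengths of the factors in \eqref{eq:naive} gives only a quadratic bound.

Letting the marker go directly from one move to the next is not yet enough. Starting from $x^m$ with $m\ge2$, expand the last letter and the first letter alternately, $k$ times each: the marker travels at least $(2k-1)(m-1)$. By Lemma~\ref{lem:inter} the same diagram arises by making the $k$ expansions of the first letter, all at position $0$, and then the others, at positions $m+k-1,\dots,m+2k-2$; now the distance is $m+2k-2$. Lemma~\ref{lem:travel} below shows that a leftmost-first order always works; with $\ell=2$ and $|w|=1$ it bounds the distance by $2(n-1)$. For $F$ we obtain $\frac16|g|_d\le|g|_{\{\alpha,\beta\}}\le3|g|_d$.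

\section{Base derivations for words with a marker}\label{sec:cut}

This section and the next prove Theorem~\ref{thm:quant}(a). Fix a finite set $T$ of types and the bound $\ell$. A \emph{$T$-derivation} is a derivation that starts at $w$ and has all types in $T$, and a \emph{$T$-word} is a word occurring in one. Let $\Sigma_0$ be the finite set of letters of $w$ and of the relations in $T$; all $T$-words lie in $\Sigma_0^*$ and have class $[w]$.

For $F$ both sides of the marker could be contracted to $\emptyset$ or $x$. In general we need finitely many target words. The set $T$ controls the contexts of the moves, but the marker stops at every position on its way, so we need finiteness for all prefixes and suffixes. In what follows, prefixes and suffixes may be empty or the whole word. Define the finite sets of classes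
\begin{align*}
\mathcal L&=\{[p]: p\text{ a prefix of }w\}\cup\{\lambda a:(\lambda,\rho,\mu)\in T,\ a\text{ a prefix of a side of }\rho\},\\
\mathcal M&=\{[q]: q\text{ a suffix of }w\}\cup\{a\mu:(\lambda,\rho,\mu)\in T,\ a\text{ a suffix of a side of }\rho\}.
\end{align*}

\begin{lemma}\label{lem:contexts}
Every prefix of a $T$-word has class in $\mathcal L$, and every suffix has class in $\mathcal M$.
\end{lemma}

\begin{proof}
We use induction along a $T$-derivation. The claim holds for $w$. Let $(p,s\to t,q)$ be a move with type in $T$, and suppose the claim holds for $psq$. A prefix of $ptq$ is a prefix of $p$, hence of $psq$; or it is $pa$ with $a$ a prefix of $t$, and $[p]a\in\mathcal L$ by definition; or it is $ptq'$ with $q'$ a prefix of $q$, and then it is equivalent to the prefix $psq'$ of $psq$. In the same way a suffix of $ptq$ is a suffix of $q$, or $aq$ with $a$ a suffix of $t$, or $p'tq\equiv p'sq$ with $p'$ a suffix of $p$.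
\end{proof}

Choose a word $\widehat\lambda\in\lambda$ for each class $\lambda\in\mathcal L\cup\mathcal M$; necessarily $\widehat{[\emptyset]}=\emptyset$. Choose derivations over $\mathcal P$
\begin{align*}
\delta_{\lambda,x}&\colon\widehat\lambda\,x\to\widehat{\lambda x} &&\text{for }\lambda\in\mathcal L,\ x\in\Sigma_0\text{ with }\lambda x\in\mathcal L,\\
\varepsilon_{x,\mu}&\colon x\,\widehat\mu\to\widehat{x\mu} &&\text{for }\mu\in\mathcal M,\ x\in\Sigma_0\text{ with }x\mu\in\mathcal M,\\
\kappa_{\lambda,\mu}&\colon\widehat\lambda\,\widehat\mu\to w &&\text{for }\lambda\in\mathcal L,\ \mu\in\mathcal M\text{ with }\lambda\mu=[w].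
\end{align*}
They exist because in each case the two words lie in the same class. There are finitely many of them, and their types need not lie in $T$.

For a prefix $p$ and a suffix $q$ of $T$-words define $A(p)\colon p\to\widehat{[p]}$ and $B(q)\colon q\to\widehat{[q]}$ by letting $A(\emptyset),B(\emptyset)$ be trivial and, for letters $x$,
\[
A(px)=(A(p)\,x)\cdot\delta_{[p],x},\qquad B(xq)=(x\,B(q))\cdot\varepsilon_{x,[q]} .
\]
Lemma~\ref{lem:contexts} guarantees that the derivations on the right have been chosen. The recursive form is the point of the definition: $A(px)$ differs from $A(p)x$ by one of finitely many derivations, however long $p$ is. For a $T$-word factored as $paq$, with $\lambda=[p]$ and $\mu=[q]$, let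
\[
\Psi(p,a,q)=(A(p)\,aq)\cdot(\widehat\lambda a\,B(q))\ \colon\ paq\to\widehat\lambda\,a\,\widehat\mu ,
\]
which normalizes everything outside the factor $a$. For a $T$-word $pq$ with the marker between $p$ and $q$, the base derivation is
\[
\Phi(p|q)=\Psi(p,\emptyset,q)\cdot\kappa_{[p],[q]}\ \colon\ pq\to w .
\]

To compare $\Phi$ with $\Psi$, extend $\varepsilon$ from letters to words. If $aq$ is a suffix of a $T$-word and $\mu=[q]$, define $\varepsilon_{a,\mu}\colon a\widehat\mu\to\widehat{a\mu}$ by letting $\varepsilon_{\emptyset,\mu}$ be trivial and $\varepsilon_{xa',\mu}=(x\,\varepsilon_{a',\mu})\cdot\varepsilon_{x,a'\mu}$ for a letter $x$. It depends only on $a$ and $\mu$. Induction on $|a|$ gives $B(aq)=(aB(q))\cdot\varepsilon_{a,\mu}$, since $B(xa'q)=(xB(a'q))\cdot\varepsilon_{x,a'\mu}=(xa'B(q))\cdot(x\varepsilon_{a',\mu})\cdot\varepsilon_{x,a'\mu}$. Therefore, for a $T$-word $paq$ with $\lambda=[p]$ and $\mu=[q]$,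
\begin{equation}\label{eq:PhiPsi}
\Phi(p|aq)=\Psi(p,a,q)\cdot(\widehat\lambda\,\varepsilon_{a,\mu})\cdot\kappa_{\lambda,a\mu}.
\end{equation}

\begin{lemma}[Moving the marker]\label{lem:shift}
Let $pxq$ be a $T$-word with $x\in\Sigma_0$, $\lambda=[p]$, $\mu=[q]$. Then
\[
\Phi(p|xq)^{-1}\cdot\Phi(px|q)\ \sim\ \sigma(\lambda,x,\mu):=\kappa_{\lambda,x\mu}^{-1}\cdot(\widehat\lambda\,\varepsilon_{x,\mu})^{-1}\cdot(\delta_{\lambda,x}\,\widehat\mu)\cdot\kappa_{\lambda x,\mu}.
\]
\end{lemma}

\begin{proof}
By the definitions and Lemma~\ref{lem:inter} applied to $\delta_{\lambda,x}$ and $B(q)$,
\begin{align*}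
\Phi(px|q)&=(A(p)\,xq)\cdot(\delta_{\lambda,x}\,q)\cdot(\widehat{\lambda x}\,B(q))\cdot\kappa_{\lambda x,\mu}\\
&\sim(A(p)\,xq)\cdot(\widehat\lambda x\,B(q))\cdot(\delta_{\lambda,x}\,\widehat\mu)\cdot\kappa_{\lambda x,\mu}
=\Psi(p,x,q)\cdot(\delta_{\lambda,x}\,\widehat\mu)\cdot\kappa_{\lambda x,\mu}.
\end{align*}
Combine this with \eqref{eq:PhiPsi} for $a=x$ and cancel $\Psi(p,x,q)$.
\end{proof}

\begin{lemma}[A move at the marker]\label{lem:move}
Let $e=(p,s\to t,q)$ be a move of a $T$-derivation, $\lambda=[p]$, $\mu=[q]$. Then $\Phi(p|sq)^{-1}\cdot e\cdot\Phi(p|tq)$ is homotopic to
\[
\tau(\lambda,s\to t,\mu):=\kappa_{\lambda,s\mu}^{-1}\cdot(\widehat\lambda\,\varepsilon_{s,\mu})^{-1}\cdot(\widehat\lambda,\,s\to t,\,\widehat\mu)\cdot(\widehat\lambda\,\varepsilon_{t,\mu})\cdot\kappa_{\lambda,t\mu}.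
\]
\end{lemma}

\begin{proof}
Let $r=(\emptyset,s\to t,\emptyset)$, so that $e=prq$. Apply Lemma~\ref{lem:inter} first to $A(p)$ and $r$, with $q$ added on the right, and then to $r$ and $B(q)$, with $\widehat\lambda$ added on the left:
\begin{align*}
e\cdot\Psi(p,t,q)&=(prq)\cdot(A(p)\,tq)\cdot(\widehat\lambda t\,B(q))\sim(A(p)\,sq)\cdot(\widehat\lambda rq)\cdot(\widehat\lambda t\,B(q))\\
&\sim(A(p)\,sq)\cdot(\widehat\lambda s\,B(q))\cdot(\widehat\lambda r\widehat\mu)=\Psi(p,s,q)\cdot(\widehat\lambda,\,s\to t,\,\widehat\mu).
\end{align*}
Apply \eqref{eq:PhiPsi} to the $T$-words $psq$ and $ptq$ and cancel $\Psi(p,s,q)$.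
\end{proof}

The derivations $\sigma$ and $\tau$ go from $w$ to $w$. The first depends only on a triple in $\mathcal L\times\Sigma_0\times\mathcal M$, the second only on the type and direction of $e$. No bound on the lengths of $A(p)$ and $B(q)$ is needed, since they cancel. Let $Y\subset G$ be the finite set of the elements represented by all $\sigma(\lambda,x,\mu)$ and $\tau(\lambda,s\to t,\mu)$ that arise in these two lemmas and by $\varphi=\Phi(\emptyset|w)\colon w\to w$.

\section{Leftmost derivations}\label{sec:left}

It remains to bound the distance the marker travels. Call $|p|$ the \emph{position} of the move $(p,s\to t,q)$. The words along a derivation can be long, so a single jump between consecutive positions can be large. But the marker ends near the left end of $w$, so it suffices to bound the jumps to the left, and a long jump to the left means that two commuting moves are in the wrong order.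

\begin{lemma}\label{lem:travel}
Every $T$-derivation $w\to w$ of length $n\ge1$ is carried by swaps to a $T$-derivation whose positions $a_1,\dots,a_n$ satisfy $a_{i+1}\ge a_i-(\ell-1)$ for $1\le i<n$, and consequently
\begin{equation}\label{eq:travel}
a_1+\sum_{i=1}^{n-1}|a_{i+1}-a_i|+a_n\ \le\ 2(n-1)(\ell-1)+2(|w|-1).
\end{equation}
\end{lemma}

\begin{proof}
All derivations obtained from the given one by swaps have length $n$ and types in $T$. The lexicographic order on $\mathbb N^n$ is a well-order, so among them there is one, $e_1\cdots e_n$ with $e_i=(p_i,s_i\to t_i,q_i)$, whose sequence of positions $a_i=|p_i|$ is lexicographically least.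

Suppose $a_{i+1}+|s_{i+1}|\le a_i$ for some $i$. The words $p_{i+1}s_{i+1}$ and $p_i$ are prefixes of the same word $p_it_iq_i=p_{i+1}s_{i+1}q_{i+1}$, and the first is not longer than the second, so $p_i=p_{i+1}s_{i+1}q'$ and $q_{i+1}=q't_iq_i$ for some word $q'$. Then $e_ie_{i+1}$ has the form of the right side of \eqref{eq:swap}, and a swap replaces it by
\[
(p_{i+1},\,s_{i+1}\to t_{i+1},\,q's_iq_i)\,(p_{i+1}t_{i+1}q',\,s_i\to t_i,\,q_i).
\]
The first $i-1$ positions are unchanged and the $i$-th becomes $a_{i+1}\le a_i-|s_{i+1}|<a_i$, because $s_{i+1}\ne\emptyset$. This contradicts minimality. Hence $a_{i+1}\ge a_i+1-|s_{i+1}|\ge a_i-(\ell-1)$.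

Let $D_-=\sum_i\max(0,a_i-a_{i+1})$ and $D_+=\sum_i\max(0,a_{i+1}-a_i)$. Then $D_-\le(n-1)(\ell-1)$ and $D_+-D_-=a_n-a_1$, so the left side of \eqref{eq:travel} equals $a_1+D_-+D_++a_n=2D_-+2a_n$. Finally $a_n\le|w|-1$, because $w=p_nt_nq_n$ with $t_n\ne\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(a)]
Let $Y$ be the set constructed in Section~\ref{sec:cut}, and represent $g$ by a derivation $e_1\cdots e_n$ as in Lemma~\ref{lem:travel}, with $e_i=(p_i,s_i\to t_i,q_i)\colon u_{i-1}\to u_i$. Writing $(u,a)$ for the word $u$ with the marker after the $a$-th letter, consider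
\[
(u_0,0)\rightsquigarrow(u_0,a_1)\xrightarrow{\,e_1\,}(u_1,a_1)\rightsquigarrow(u_1,a_2)\xrightarrow{\,e_2\,}\cdots\xrightarrow{\,e_n\,}(u_n,a_n)\rightsquigarrow(u_n,0),
\]
where $\rightsquigarrow$ moves the marker one letter at a time. All positions are legal, since $p_i$ is a prefix of both $u_{i-1}$ and $u_i$. Let $z_0,\dots,z_N$ be the marked $T$-words in this sequence, and let $f_k$ be the move leading from $z_{k-1}$ to $z_k$, or the trivial derivation if only the marker moves. Then $e_1\cdots e_n=f_1\cdot\ldots\cdot f_N$ and $\Phi(z_0)=\Phi(z_N)=\varphi$, so
\[
e_1\cdots e_n\ \sim\ \varphi\cdot\prod_{k=1}^N\bigl(\Phi(z_{k-1})^{-1}\cdot f_k\cdot\Phi(z_k)\bigr)\cdot\varphi^{-1}.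
\]
A factor with $f_k=e_i$ is $\Phi(p_i|s_iq_i)^{-1}\cdot e_i\cdot\Phi(p_i|t_iq_i)$ and lies in $Y$ by Lemma~\ref{lem:move}. The other factors lie in $Y$ or $Y^{-1}$, according as the marker moves right or left, by Lemma~\ref{lem:shift}. By \eqref{eq:travel}, $N\le n+2(n-1)(\ell-1)+2(|w|-1)$, and therefore
\[
|g|_Y\le N+2\le(2\ell-1)n-2(\ell-1)+2|w|\le(2\ell-1)n+2|w|.\qedhere
\]
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

Finite generation enters only through the following lemma.

\begin{lemma}\label{lem:finiteT}
Let $X\subset G$ be finite. There is a finite set $T$ of types such that every $h\in\langle X\rangle$ is represented by a derivation of length $|h|_d$ with all types in $T$, and all cells of the reduced diagram of $h$ have types in $T$.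
\end{lemma}

\begin{proof}
Choose a derivation for each $x\in X$, and let $T$ be the set of types of their moves. Every $h\in\langle X\rangle$ is represented by a concatenation of these derivations and their inverses, which has types in $T$. Apply Lemma~\ref{lem:reduce}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(b)]
Let $H=\langle X\rangle$ with $X$ finite. Take $T$ from Lemma~\ref{lem:finiteT} and $Y,\ell$ from part (a), and put $H'=\langle X\cup Y\rangle$. For $1\ne h\in H$ we have $|h|_d\ge1$, so part (a) applied to a derivation of length $|h|_d$ gives
\begin{equation}\label{eq:Y}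
|h|_{X\cup Y}\le|h|_Y\le(2\ell-1)|h|_d+2|w|\le(2\ell-1+2|w|)\,|h|_d .
\end{equation}
By subadditivity and symmetry, $|h|_d\le D'|h|_{X\cup Y}$ with $D'=\max_{z\in X\cup Y}|z|_d$. Both metrics are left invariant, so these inequalities compare them on all pairs of elements of $H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $G$ is trivial there is nothing to prove. Otherwise take $H=G$ in the previous proof. The set $Y$ is a finite subset of $G=\langle X\rangle$, so $C_0=\max_{y\in Y}|y|_X$ is finite, and \eqref{eq:Y} gives $|g|_X\le C_0|g|_Y\le C_0(2\ell-1+2|w|)\,|g|_d$ for $g\ne1$. Also $|g|_d\le D|g|_X$ with $D=\max_{x\in X}|x|_d$. Let $C$ be the larger of the two constants. Property B follows by left invariance.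
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
If $G=\langle X\rangle$ with $X$ finite, every reduced $(w,w)$-diagram is the reduced diagram of an element of $G$, so its types lie in the finite set $T$ of Lemma~\ref{lem:finiteT}. Conversely, suppose the types in reduced $(w,w)$-diagrams form a finite set $T$. Each $g\ne1$ is represented by a derivation of its reduced diagram, which has positive length and types in $T$. By Theorem~\ref{thm:quant}(a), $g\in\langle Y\rangle$ for a finite set $Y$ that does not depend on $g$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sub}]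
A diagram over $\mathcal P'$ is a diagram over $\mathcal P$, and this defines a homomorphism $\iota\colon D(\mathcal P',w)\to D(\mathcal P,w)$. Whether two cells form a dipole does not depend on the ambient presentation, so the reduced diagram of $g$ over $\mathcal P'$ is reduced over $\mathcal P$, and by (F2) it is the reduced diagram of $\iota(g)$. Thus $|\iota(g)|_d=|g|_d$, and $\iota$ is injective because only the identity has $|\cdot|_d=0$. By Theorem~\ref{thm:main} for both groups, the word lengths of $g$ and of $\iota(g)$ are within constant factors of this common number. For the second statement, an isomorphism $D(\mathcal P,w)\cong G$ carries a finite generating set to a finite generating set, so by Theorem~\ref{thm:main} each transported diagram metric is bi-Lipschitz equivalent to the word metric of $G$.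
\end{proof}

\begin{remark}
No finiteness of $\mathcal P$ was used: once $T$ is finite, so are $\Sigma_0$, $\mathcal L$, $\mathcal M$ and the bound $\ell$. The assumption that relations have nonempty sides was used in Lemma~\ref{lem:slide}, where a move with an empty left side could act in the interior of $\mathrm{top}(\pi_j)$, and in Lemma~\ref{lem:travel}, for the strict decrease of the $i$-th position and for $a_n\le|w|-1$.
\end{remark}

\begin{remark}
The proof applies verbatim to diagram groups of directed $2$-complexes. Such a complex is a directed graph with a set of cells, each having a top and a bottom path that are nonempty positive paths with common endpoints, and the diagram group is the fundamental group of its space of positive paths, based at a fixed positive path $w$. For instance, $F$ is the diagram group of the dunce hat, with one vertex, one edge $x$ and one cell $x=x^2$. Replace words by positive paths, $\emptyset$ by the trivial paths, and $\equiv$ by homotopy of positive paths. Homotopic positive paths have the same endpoints, so every concatenation in Section~\ref{sec:cut}, such as $\widehat\lambda\,a\,\widehat\mu$, is defined.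
\end{remark}

\begin{thebibliography}{9}

\bibitem{AGS}
Goulnara Arzhantseva, Victor Guba, Mark Sapir,
\emph{Metrics on diagram groups and uniform embeddings in a Hilbert space},
arXiv:math/0411605 (2004).

\bibitem{GS}
Guba and Sapir,
\emph{Diagram Groups},
Memoirs AMS 620 (1997).

\bibitem{Kilibarda}
Kilibarda,
\emph{On the algebra of semigroup diagrams},
IJAC 7 (1997).

\end{thebibliography}
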